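# What an infinite prime graph must contain

## 1. The four-vertex path and the endless path

Take the path $1-2-3-4$ and ask which sets of vertices look like a single point from outside: a set $A$ such that each vertex outside $A$ is joined to all of $A$ or to none of it. The empty set, the single vertices and the whole set qualify for free. For the six pairs, here is a vertex outside the pair that is joined to exactly one of its two elements:

$$\{1,2\}:3,\quad \{1,3\}:4,\quad \{1,4\}:2,\quad \{2,3\}:1,\quad \{2,4\}:1,\quad \{3,4\}:2 .$$

For the four triples there is only one outside vertex to test. Vertex $4$ is joined to $3$ but not to $1$; vertex $3$ is joined to $2$ but not to $1$; vertex $2$ is joined to $1$ but not to $4$; vertex $1$ is joined to $2$ but not to $3$. So no triple qualifies, and the path on four vertices has only the trivial sets. Three vertices are too few for this: with no edge or three edges any pair qualifies, with the single edge $ab$ the pair $\{a,b\}$ does, and with the two edges $ab,bc$ the pair $\{a,c\}$ does.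

All graphs here are undirected, simple and loopless. For $G=(V,\mathcal E)$ we write $u\sim v$ for adjacency and $\mathrm{adj}(u,v)\in\{0,1\}$ for its value ($u\neq v$). The complement $\overline G$ has vertex set $V$ and edge set $[V]^2\setminus\mathcal E$. We say that $G$ *embeds* $G'$ if $G'$ is isomorphic to an induced subgraph of $G$, and that two graphs are *equimorphic* if each embeds the other. "Countable" means countably infinite.

**Definition 1.1.** A set $A\subseteq V$ is *autonomous* if every $v\notin A$ is adjacent to all vertices of $A$ or to none of them. The trivial autonomous sets are $\emptyset$, the singletons and $V$. A graph is *indecomposable* if all its autonomous sets are trivial, and *prime* if it is indecomposable and has more than three vertices. A graph $G$ is *minimal prime* if $G$ is prime and every prime induced subgraph of $G$ with the same cardinality as $G$ embeds a copy of $G$.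

A vertex $w$ *distinguishes* $u,v\ne w$ if $\mathrm{adj}(w,u)\neq\mathrm{adj}(w,v)$. For $w\notin A$ we say that $w$ is *complete* to $A$ if it is adjacent to all of $A$, *anticomplete* to $A$ if it is adjacent to none of $A$, *constant* on $A$ if one of these holds, and *mixed* on $A$ otherwise. Primality proofs use the following rule, which restates the definition:

$$\text{if } A \text{ is autonomous and } w \text{ distinguishes two elements of } A,\text{ then } w\in A. \tag{1}$$

In a prime graph an autonomous set with at least two elements is $V$. A graph and its complement have the same autonomous sets, so $G$ is prime iff $\overline G$ is.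

Now let the path run on forever: $p_0-p_1-p_2-\cdots$. Let $A$ be autonomous with $p_n,p_m\in A$, $n<m$. The vertex $p_{m+1}$ is adjacent to $p_m$ and not to $p_n$, so $p_{m+1}\in A$ by (1). Repeating this with $p_n,p_{m+1}$ and so on, all $p_k$ with $k\ge m$ are in $A$. If $m\geq 1$ and $p_k\in A$ for all $k\ge m$, then $p_{m-1}$ is adjacent to $p_m$ and not to $p_{m+1}$, so $p_{m-1}\in A$; descending, $A=V$. The endless path is prime.

It is even minimal prime. An infinite prime graph is connected: if it is disconnected, either there is a component with at least two vertices, which is a nontrivial autonomous set, or there are no edges and all sets are autonomous. An infinite connected induced subgraph of the endless path is a tail, and a tail is again an endless path.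

So the endless path sits at the bottom of the infinite prime graphs. What else sits there, and does every infinite prime graph contain one of the bottom ones?

## 2. Five graphs, two half-split graphs, and a question

The following countable graphs will be used.

- $G_0$ has vertices $a_n,b_n$ ($n\in\omega$) and edges $a_nb_m$ for $n\ne m$. (It is the comparability graph of the atoms and coatoms of $\mathcal P(\omega)$.)
- $G_1$ has vertices $(x,i)$, $x\in\omega$, $i\in\{0,1\}$, and edges $\{(x,0),(y,1)\}$ for $x\le y$. It is the half-graph.
- $G_2$ is the one-way infinite path $p_0,p_1,p_2,\dots$.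
- $G_3$ has vertices $(x,i)$, $x\in\omega$, $i\in\{0,1\}$, and one more vertex $c$; its edges are $\{(x,0),(x,1)\}$ and $\{c,(x,1)\}$ for all $x$.
- $G_4$ has vertices $(x,i)$, $x\in\omega$, $i\in\{0,1\}$; $\{(x,1)\}$ is a clique, $\{(x,0)\}$ is independent, and $(x,0)$ is adjacent only to $(x,1)$.
- For an infinite chain $C=(E,\le)$, $K(C)$ is the graph on $E\times\{0,1\}$ in which $E\times\{0\}$ is a clique, $E\times\{1\}$ is independent, and $(x,0)\sim(y,1)$ iff $x\le y$ in $C$.

We need $K(\omega)$ and $K(\omega^*)$, where $\omega^*$ is the dual of $\omega$. Write $c_x=(x,0)$ for the clique and $i_y=(y,1)$ for the independent set. In the usual order of the indices,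

$$c_x\sim i_y \iff x\le y \ \text{ in } K(\omega),\qquad c_x\sim i_y\iff x\ge y\ \text{ in } K(\omega^*). \tag{2}$$

Restricting the indices to an infinite subset of $\omega$ gives again a copy, called a *subcopy*. Neither of the two graphs is prime. In $K(\omega)$ the vertex $c_0$ is adjacent to everything, so the rest is autonomous. In $K(\omega^*)$ the pair $\{c_0,i_0\}$ is autonomous: each $c_x$ with $x\ge1$ is adjacent to both, each $i_y$ with $y\ge 1$ to neither.

**Lemma 2.1.** The graphs $G_i$ and $\overline{G_i}$ ($i<5$) are prime.

*Proof.* It suffices to treat the $G_i$, and $G_2$ was done in Section 1. Let $A$ be autonomous with at least two elements. Each use of (1) below names a distinguishing vertex.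

*$G_0$.* If $a_n,a_m\in A$ with $n\ne m$, then $b_n$ is adjacent to $a_m$ only, so $b_n\in A$. By symmetry $A$ cannot lie on one side, so $a_n,b_m\in A$ for some $n,m$. For $k\notin\{n,m\}$, $a_k$ is adjacent to $b_m$ and not to $a_n$, and $b_k$ to $a_n$ and not to $b_m$; so $a_k,b_k\in A$. Fix such a $k$. If $n\ne m$, then $b_n$ is adjacent to $a_k$ and not to $a_n$, and $a_m$ is adjacent to $b_k$ and not to $b_m$; so they are in $A$ too, and $A=V$. If $n=m$ we are already done.

*$G_1$.* For $x<x'$, $(x,1)$ distinguishes $(x,0),(x',0)$, and $(x',0)$ distinguishes $(x,1),(x',1)$. So $A$ is not inside one level: $(x,0),(y,1)\in A$. For $z\ge x$, $z\ne y$, $(z,1)$ is adjacent to $(x,0)$ and not to $(y,1)$, hence in $A$. So $(z,1)\in A$ for all $z\ge x$. For $x'\neq x$, $(x',0)$ is adjacent to $(z,1)$ with $z\ge\max(x,x')$ and not to $(x,0)$, hence in $A$. Finally, for $z<x$, $(z,1)$ is adjacent to $(0,0)\in A$ and not to $(x,1)\in A$, hence in $A$.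

*$G_3$.* If $c\notin A$, then $c$ is constant on $A$, so $A$ lies inside $\{(x,1)\}$ or inside $\{(x,0)\}$; but two vertices $(x,i),(x',i)$ of $A$ are distinguished by $(x,1-i)$, which would then be in $A$. So $c\in A$. If $(x,0)\in A$, then any $(y,1)$, $y\ne x$, is adjacent to $c$ and not to $(x,0)$, so in $A$. So some $(y,1)\in A$. Every other $(x,1)$ is adjacent to $c$ and not to $(y,1)$, so in $A$; and every $(x,0)$ is adjacent to $(x,1)$ and not to $c$, so in $A$.

*$G_4$.* The vertex $(x,1)$ distinguishes $(x,0),(x',0)$ and $(x,0)$ distinguishes $(x,1),(x',1)$, so $A$ is not inside one level: $(x,0),(y,1)\in A$. For $z\notin\{x,y\}$, $(z,1)$ is adjacent to $(y,1)$ and not to $(x,0)$, so in $A$; and $(z,0)$ is adjacent to $(z,1)$ and not to $(y,1)$, so in $A$. If $x\ne y$, then $(x,1)$ is adjacent to $(y,1)$ and not to $(z,0)$, and $(y,0)$ is adjacent to $(y,1)$ and not to $(z,1)$. So $A=V$. $\square$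

It is known, and recorded in the source of the problem, Maurice Pouzet and Imed Zaguia, "On minimal prime graphs and posets", arXiv:0812.1276 (2008), that the $G_i$ and $\overline{G_i}$, together with six graphs obtained from $K(\omega)$ and $K(\omega^*)$ by adding one or two vertices, are countable minimal prime graphs. The question is whether a countably infinite prime graph embedding neither $K(\omega)$ nor $K(\omega^*)$ necessarily embeds one of the graphs $G_i$ or $\overline{G_i}$, $i<5$. The answer is yes, and countability is not needed.

**Theorem 2.2.** Every infinite prime graph embedding neither $K(\omega)$ nor $K(\omega^*)$ embeds one of $G_i,\overline{G_i}$ $(i<5)$.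

Sections 3 to 7 prove this. Section 8 shows that the list of ten is irredundant and that neither exclusion can be dropped (Theorem 8.1); Section 9 describes all infinite prime graphs (Theorem 9.2).

We use two textbook facts. *Ramsey's theorem*: if the pairs of $\omega$ are colored with finitely many colors, some infinite subset has all its pairs of one color. *König's lemma*: if $L_0,L_1,\dots$ are disjoint finite nonempty sets and each element of $L_{n+1}$ has a parent in $L_n$, there are $e_n\in L_n$ such that $e_n$ is the parent of $e_{n+1}$ for all $n$.

## 3. Sequences in which one vertex of each pair decides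

**Definition 3.1.** Let $s,t\in\{0,1\}^\omega$.

- $\mathrm{Rev}(s)$ has vertices $u_n$ ($n\in\omega$); for $n<m$, $\mathrm{adj}(u_n,u_m)=s_n$ if $m\ge n+2$, and $1-s_n$ if $m=n+1$.
- $\mathrm{Ch}(t)$ has vertices $v_n$ ($n\in\omega$); for $m<n$, $\mathrm{adj}(v_n,v_m)=t_n$ if $m\le n-2$, and $1-t_n$ if $m=n-1$.

In $\mathrm{Rev}(s)$ the earlier vertex of a pair decides, in $\mathrm{Ch}(t)$ the later one, with the opposite verdict for consecutive vertices. If $s$ begins with $0,1,0$, then $u_0,\dots,u_3$ induce exactly the edges $u_0u_1$, $u_1u_3$, $u_2u_3$, which is the path $u_0-u_1-u_3-u_2$. If $(t_1,t_2,t_3)=(0,1,0)$, then $v_0,\dots,v_3$ induce the edges $v_1v_0$, $v_2v_0$, $v_3v_2$, which is the path $v_1-v_0-v_2-v_3$. Clearly $\overline{\mathrm{Rev}(s)}=\mathrm{Rev}(1-s)$ and $\overline{\mathrm{Ch}(t)}=\mathrm{Ch}(1-t)$.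

**Lemma 3.2.** If $s$ (resp. $t$) is eventually constant, a tail of $\mathrm{Rev}(s)$ (resp. $\mathrm{Ch}(t)$) is $G_2$ (value $0$) or $\overline{G_2}$ (value $1$). If not, $\mathrm{Rev}(s)$ embeds $K(\omega)$ and $\mathrm{Ch}(t)$ embeds $K(\omega^*)$.

*Proof.* Where the deciding value is constantly $0$, adjacent means consecutive, which is a path; value $1$ is the complement. For the second part, choose $n_0<n_1<\cdots$ with gaps at least $2$, so that no exceptions occur. For $\mathrm{Rev}(s)$, choose them with $s_{n_{2k}}=1$, $s_{n_{2k+1}}=0$ and put $c_k=u_{n_{2k}}$, $i_k=u_{n_{2k+1}}$. The $c$'s form a clique and the $i$'s an independent set. The earlier vertex decides, so $c_x\sim i_y$ iff $n_{2x}<n_{2y+1}$ iff $x\le y$: a copy of $K(\omega)$. For $\mathrm{Ch}(t)$, choose them with $t_{n_{2k}}=0$, $t_{n_{2k+1}}=1$ and put $i_k=v_{n_{2k}}$, $c_k=v_{n_{2k+1}}$. The later vertex decides, so $c_x\sim i_y$ iff $2x+1>2y$ iff $x\ge y$: a copy of $K(\omega^*)$. $\square$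

The graphs $\mathrm{Rev}(s)$ arise from shortest paths, and we shall use this twice.

**Lemma 3.3.** Let $Q$ be an infinite set of vertices of a graph $G$ and $s:Q\to\{0,1\}$. For $u\ne v$ in $Q$ write $u\to v$ iff $\mathrm{adj}(u,v)\ne s(u)$. Suppose that every $u\in Q$ has finitely many out-neighbors in $Q$, and that all of $Q$ is reachable by directed paths in $Q$ from a finite nonempty set $E\subseteq Q$. Then $G$ embeds some $\mathrm{Rev}(s')$.

*Proof.* Let $L_n$ be the set of vertices at directed distance exactly $n$ from $E$, so $L_0=E$. Every vertex of $L_{n+1}$ is an out-neighbor of some vertex of $L_n$; choose one as its parent. By induction all $L_n$ are finite. Their union $Q$ is infinite, so infinitely many are nonempty; since $L_{n+1}\ne\emptyset$ implies $L_n\ne\emptyset$, all are. König's lemma gives $e_0\to e_1\to\cdots$ with $e_n\in L_n$. If $m\ge n+2$, then $e_n\not\to e_m$, since otherwise $e_m$ would be at distance at most $n+1$. So $\mathrm{adj}(e_n,e_m)=s(e_n)$ for $m\ge n+2$ and $\mathrm{adj}(e_n,e_{n+1})\ne s(e_n)$. This is $\mathrm{Rev}(s')$ with $s'_n=s(e_n)$. $\square$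

## 4. Ramsey extraction, and the vertex it does not supply

In an infinite prime graph there are many distinguishing vertices. The natural plan is to take a set $C$ whose vertices have infinitely many different neighborhoods outside $C$, and to let Ramsey's theorem clean up the picture. The first half works well.

**Lemma 4.1 (extraction).** Let $C\subseteq V$ be such that $\{N(u)\setminus C:u\in C\}$ is infinite. Then there are distinct $u_j\in C$ and distinct $w_j\notin C$ ($j\in\omega$), each of $\{u_j\}$, $\{w_j\}$ being a clique or independent, such that one of the following holds, the third possibly with the roles of $u$ and $w$ exchanged: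

- (M) $u_j\sim w_k\iff j=k$;
- ($\overline{\mathrm M}$) $u_j\sim w_k\iff j\ne k$;
- (H) $u_j\sim w_k\iff j\le k$.

Moreover, for any given map from $V\setminus C$ to a finite set we may take it constant on $\{w_j\}$, and we may have $w_j\notin F$ for a given finite $F$.

*Proof.* Let $C_0'\subseteq C$ be infinite with pairwise distinct sets $N(u)\setminus C$. Given an infinite $C'_n$, choose $w_n\notin C$ distinguishing two of its elements. One of $C_n'\cap N(w_n)$ and $C_n'\setminus N(w_n)$ is infinite; call it $C_{n+1}'$ and pick $u_n$ in the other one, which is nonempty. Since $u_n\in C_n'\setminus C_{n+1}'$, the $u_n$ are distinct, and $w_n$ distinguishes $u_n$ from every $u_m$ with $m>n$. The $w_n$ are distinct: for $m>n$, $w_n$ is constant on $C'_{n+1}\supseteq C_m'$ and $w_m$ is mixed on $C_m'$.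

Drop the finitely many $n$ with $w_n\in F$. By the pigeonhole principle and Ramsey's theorem pass to an infinite index set on which the given map is constant on the $w_n$, $\mathrm{adj}(u_n,w_n)=\alpha$ for all $n$, and, for $n<m$, $\mathrm{adj}(u_n,w_m)=\beta$ while $\mathrm{adj}(u_n,u_m)$ and $\mathrm{adj}(w_n,w_m)$ are constant. We know $\mathrm{adj}(u_m,w_n)=1-\alpha$ for $n<m$. Renumber the indices by $\omega$. If $\beta=1-\alpha$, all values off the diagonal are $1-\alpha$, and we have (M) for $\alpha=1$, ($\overline{\mathrm M}$) for $\alpha=0$. If $\beta=\alpha=1$, then $u_n\sim w_m$ iff $n\le m$, which is (H). If $\beta=\alpha=0$, then $u_n\sim w_m$ iff $m<n$; with $u_n'=u_{n+1}$ this reads $w_m\sim u_n'$ iff $m\le n$, which is (H) with the roles exchanged. $\square$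

Each pattern almost is one of our graphs.

**Lemma 4.2.** Let $(u_j),(w_j)$ be sequences of vertices, all $u_j,w_k$ distinct, each of $\{u_j\},\{w_j\}$ a clique or independent. Let $y$ be another vertex, complete to one of $\{u_j\},\{w_j\}$ and anticomplete to the other.

- If (M) holds, then $G_3$, $G_4$ or $\overline{G_0}$ embeds.
- If ($\overline{\mathrm M}$) holds, then $G_0$, $\overline{G_4}$ or $\overline{G_3}$ embeds.
- If (H) holds (here $y$ is not needed), then $G_1$ or $\overline{G_1}$ embeds, or one of the two sets is a clique, the other is independent, and up to indexing they form a copy of $K(\omega)$ or $K(\omega^*)$.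

*Proof.* (M): if both sets are independent, we have $G_3$ with center $c=y$. If exactly one is a clique, we have $G_4$. If both are cliques, then in the complement both are independent and $u_j\sim w_k$ iff $j\ne k$, which is $G_0$. The case ($\overline{\mathrm M}$) is (M) in the complement. (H): both independent is $G_1$. If both are cliques, in the complement both are independent and $u_j\sim w_k$ iff $k<j$, so $w_k\sim u_{j+1}$ iff $k\le j$: the complement embeds $G_1$. If $\{u_j\}$ is a clique and $\{w_j\}$ independent, put $c=u$, $i=w$ and get $K(\omega)$. If $\{w_j\}$ is a clique and $\{u_j\}$ independent, put $c=w$, $i=u$; then $c_x\sim i_y$ iff $y\le x$, which is $K(\omega^*)$. $\square$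

The plan stops at the vertex $y$. In the endless path take $C=\{p_{3k}:k\in\omega\}$. Its vertices have different neighborhoods outside $C$, and $u_k=p_{3k}$, $w_k=p_{3k+1}$ satisfy (M) with both sets independent. But these vertices alone induce a disjoint union of edges, in which every edge is autonomous; and no $y$ can be found, because every vertex of the path has degree at most $2$. So two things are missing: a way of choosing $C$ such that $y$ is guaranteed, and something else to do for graphs like the path in which no such choice exists.

## 5. Refining a partition outward from a finite set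

The remedy is to choose $C$ as a class of a partition produced by a history of separations. Two classes were separated at some stage by some vertex, and that vertex is $y$.

Let $G=(V,\mathcal E)$ be an infinite prime graph and $F\subseteq V$ finite and nonempty.

**Definition 5.1.** Put $u\equiv_0 v$ iff $u=v$ or $u,v\notin F$. Put $u\equiv_{n+1}v$ iff $u\equiv_n v$ and no $w\not\equiv_n u$ distinguishes $u,v$. Let $[u]_n$ be the $\equiv_n$-class of $u$. The $\equiv_1$-classes in $V\setminus F$ are the *trace classes* of $F$.

Inside an $\equiv_n$-class $C$, we have $u\equiv_{n+1}v$ iff $N(u)\setminus C=N(v)\setminus C$; so these are equivalence relations, each refining the previous one. Elements of $F$ are alone in their classes. Two vertices outside $F$ are in the same trace class iff they have the same neighbors in $F$, so there are at most $2^{|F|}$ trace classes.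

*Example.* In $G_2$ with $F=\{p_0\}$, the $\equiv_n$-classes are $\{p_0\},\dots,\{p_n\}$ and $\{p_{n+1},p_{n+2},\dots\}$ for $n\ge 1$: in the last class only $p_{n+1}$ has a neighbor outside the class, so at the next stage it alone splits off. In $G_4$ with $F=\{(0,1)\}$, one trace class is $Z=\{(x,0):x\ge1\}$; its members have pairwise different neighborhoods outside $Z$, so it falls into infinitely many $\equiv_2$-classes at once.

**Lemma 5.2.**

- (F1) If $C$ is an $\equiv_n$-class and $w\notin C$, then $w$ is constant on each $\equiv_{n+1}$-class contained in $C$.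
- (F2) If $B,B'$ are $\equiv_{n+1}$-classes contained in different $\equiv_n$-classes, then the pair $(B,B')$ is *homogeneous*: $\mathrm{adj}$ is constant on $B\times B'$.
- (F3) If $u\ne v$, then $u\not\equiv_n v$ for some $n$.
- (F4) Let $u,v\notin F$, $u\not\equiv_n v$, and let $m$ be least with $u\not\equiv_m v$. Then $1\le m\le n$, and there is $y\notin[u]_{m-1}=[v]_{m-1}$ which is complete to one of $[u]_m,[v]_m$ and anticomplete to the other.

*Proof.* (F1) is the definition. (F2): by (F1) each vertex of $B'$ is constant on $B$ and each vertex of $B$ is constant on $B'$, so all values on $B\times B'$ agree. (F3): otherwise $D=\bigcap_n[u]_n$ contains $u$ and $v$. It is disjoint from $F$, since elements of $F$ have singleton classes, so $D\ne V$. If $w\notin D$, then $w\notin[u]_n$ for some $n$, so $w$ is constant on $[u]_{n+1}\supseteq D$ by (F1). So $D$ is a nontrivial autonomous set, a contradiction. (F4): $u\equiv_0v$ gives $m\ge1$. Since $u\equiv_{m-1}v$ and $u\not\equiv_mv$, some $y\notin[u]_{m-1}$ distinguishes $u,v$. By (F1) it is constant on $[u]_m$ and on $[v]_m$. $\square$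

## 6. Infinite splitting versus finite splitting

**Proposition 6.1.** Let $Z$ be an infinite trace class of $F$. Then one of the following holds.

1. $G$ embeds $\mathrm{Rev}(s)$ for some $s\in\{0,1\}^\omega$.
2. $G$ embeds one of $G_0,G_1,G_3,G_4$ or their complements.
3. There is a copy $T=\{c_j,i_j\}$ of $K(\omega)$ or $K(\omega^*)$ in $V\setminus F$, with $\{c_j\}\subseteq Z$ or $\{i_j\}\subseteq Z$, and a vertex $y\notin T$ complete to one of $\{c_j\},\{i_j\}$ and anticomplete to the other, such that either (a) $y\in F$, or (b) there is $y'\notin T\cup\{y\}$ constant on $T$ with $\mathrm{adj}(y',y)\ne\mathrm{adj}(y',c_0)$.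

For Theorem 2.2 outcome 3 matters only through the presence of $T$; the details about $y$ and $y'$ are used in Section 9.

### 6.1. Some stage splits $Z$ into infinitely many classes

Here extraction works. Note that $Z$ is a single $\equiv_1$-class. Let $n\ge1$ be least such that $Z$ contains infinitely many $\equiv_{n+1}$-classes.

**Step 1: choose the set to extract from.** By minimality $Z$ is a finite union of $\equiv_n$-classes, so one of them, $C$, contains infinitely many $\equiv_{n+1}$-classes; that is, $\{N(u)\setminus C:u\in C\}$ is infinite. Apply Lemma 4.1 with $w_j\notin F$. As the map to a finite set, send $w\in Z\setminus C$ to its $\equiv_n$-class, $w\notin Z\cup F$ to its trace class, and $w\in F$ to itself. So either all $w_j$ lie in one trace class $D\neq Z$ of $F$, or all lie in one $\equiv_n$-class $D\subseteq Z$, $D\ne C$.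

**Step 2: find $y$ when $D$ is another trace class.** Then $Z$ and $D$ have different traces on $F$, so some $y\in F$ is complete to one of $Z,D$ and anticomplete to the other. It is not among the $u_j,w_j$, which lie outside $F$.

**Step 3: find $y$ and $y'$ when $D\subseteq Z$.** Take $u\in C$, $v\in D$. Since $u\not\equiv_nv$, let $m\le n$ and $y$ be as in (F4). As $u,v\in Z$, $m\ge2$. Put $E=[u]_{m-1}=[v]_{m-1}$; since $1\le m-1\le n$, we have $C\cup D\subseteq E\subseteq Z$. Since $[u]_m\supseteq C$ and $[v]_m\supseteq D$, the vertex $y\notin E$ is complete to one of $C,D$ and anticomplete to the other. As $C,D\subseteq Z$ have the same trace on $F$, $y\notin F$. Now $y\not\equiv_{m-1}u$ and both are outside $F$, so (F4) applies to $u,y$. For the least $l$ with $u\not\equiv_ly$ we have $1\le l\le m-1$, and there is $y'\notin[u]_{l-1}=[y]_{l-1}$ that is constant on $[u]_l\supseteq E\supseteq C\cup D$ and satisfies $\mathrm{adj}(y',y)\neq\mathrm{adj}(y',u)$. Because $y'\notin[y]_{l-1}$ we have $y'\ne y$, and because $E\subseteq[u]_{l-1}$ we have $y'\notin E$.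

**Step 4: read off the outcome.** In both cases $y$ is outside $\{u_j\}\cup\{w_j\}$, complete to one of the two sets and anticomplete to the other. By Lemma 4.2 (with the roles of $u,w$ exchanged if necessary), outcome 2 holds or $\{u_j\},\{w_j\}$ form, up to indexing, a copy $T$ of $K(\omega)$ or $K(\omega^*)$. In the latter case $T\subseteq V\setminus F$, and one of $\{c_j\},\{i_j\}$ consists of vertices $u_j\in C\subseteq Z$. This is outcome 3, with (a) after Step 2, and with (b) after Step 3, where $T\subseteq C\cup D\subseteq E$ shows that $y,y'\notin T$ and that $\mathrm{adj}(y',c_0)=\mathrm{adj}(y',u)\neq\mathrm{adj}(y',y)$.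

### 6.2. Every stage splits $Z$ into finitely many classes

Now for every $n\ge1$, $Z$ contains only finitely many $\equiv_n$-classes. We show outcome 1. In the path this is the situation $C_n=\{p_{n+1},p_{n+2},\dots\}$, and the path itself is read off by taking the one vertex that leaves at each stage.

**Step 1: a nested sequence of infinite classes.** Choose infinite $\equiv_n$-classes $Z=C_1\supseteq C_2\supseteq\cdots$; this is possible because $C_n$ is a finite union of $\equiv_{n+1}$-classes. We have $C_{n+1}\ne C_n$: otherwise, by (F1), every $w\notin C_n$ would be constant on $C_{n+1}=C_n$, so $C_n$ would be autonomous, infinite, and different from $V$. By (F3), $I=\bigcap_nC_n$ has at most one element. Put $S_n=C_n\setminus C_{n+1}\neq\emptyset$. Then $C_1\setminus I$ is the disjoint union of the $S_n$, $n\ge1$.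

**Step 2: a digraph that records the exceptions.** If $v\in S_n$, then $v\notin C_{n+1}$, so by (F1) $v$ is constant on $C_{n+2}=I\cup\bigcup_{m\ge n+2}S_m$. Let $s(v)$ be this value. Define a digraph $D$ on $C_1\setminus I$ by $u\to v$ iff $u\ne v$ and $\mathrm{adj}(u,v)\neq s(u)$. By the choice of $s$,

$$\text{arcs from } S_n \text{ end in } S_1\cup\dots\cup S_{n+1}. \tag{3}$$

**Step 3: deep vertices are reachable from $S_1$.** This step uses primality once more. Let $R\supseteq S_1$ be the set of vertices reachable in $D$ from $S_1$, and $Y=(C_1\setminus I)\setminus R\subseteq C_2$. The set $Y\cup I$ is autonomous: a vertex $w\notin C_1$ is constant on $C_2\supseteq Y\cup I$ by (F1); a vertex $w\in R$ has no arc to $Y$, so $\mathrm{adj}(w,\cdot)=s(w)$ on $Y$, and also on $I$ by the definition of $s(w)$. There are no other vertices outside $Y\cup I$. Since $Y\cup I\subseteq C_2\ne V$, primality gives $|Y\cup I|\le1$. So at most one nonempty $S_m$ can lie inside $Y$, and for all but at most one $m\ge2$ there is a directed path $\pi_m$ in $D$ from $S_1$ to a vertex of $S_m$.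

One would now like to apply König's lemma to the paths $\pi_m$. This is not available, since the sets $S_n$ may be infinite. For instance, let $H$ have vertices $x,w,p_k,q_k$ ($k\in\omega$), where $p_0p_1p_2\cdots$ and $q_0q_1q_2\cdots$ are paths, $x$ is adjacent to $w,p_0,q_0$, and $w$ is adjacent to $x$ and all $q_k$, with no further edges. For $F=\{x\}$ the trace classes are $\{w,p_0,q_0\}$ and $Z=\{p_k,q_k:k\ge1\}$. Within $Z$, the $\equiv_n$-classes for $n\ge2$ are the singletons $\{p_k\},\{q_k\}$ with $1\le k<n$ and the two rests $\{p_k:k\ge n\}$, $\{q_k:k\geq n\}$: the vertex $w$ separates the $p$'s from the $q$'s at stage $2$, and each stage splits off the next vertex of each path. Choosing $C_n=\{p_k:k\ge n\}$ for $n\geq 2$ gives $S_1=\{p_1\}\cup\{q_k:k\ge1\}$, an infinite set. And $H$ is prime. An autonomous set avoiding $x$ lies within one $\equiv_n$-class for every $n$ (by induction, since no outside vertex distinguishes two of its elements), and all classes outside $Z$ are singletons from $n=2$ on, because $w$ has the neighbors $q_k$, $p_0$ the neighbor $p_1$ and $q_0$ only the neighbor $q_1$ in $Z$; so such a set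 has at most one element. Let $A\ni x$ be autonomous with $|A|\ge2$. If $w\notin A$, then $w$ is complete to $A$, so $A\subseteq\{x\}\cup\{q_k\}$. If moreover $q_0\notin A$, then $q_0$ is complete to $A$, so $A=\{x,q_1\}$, which $q_2$ distinguishes, a contradiction. So $q_0\in A$, and $p_0$ distinguishes $x,q_0$, so $p_0\in A$, a contradiction. Hence $w\in A$; then $p_0\in A$ (it is adjacent to $x$, not to $w$), then $p_1,p_2,\dots\in A$ in turn (each $p_{k+1}$ is adjacent to $p_k$ and not to $x$), and all $q_k\in A$ (adjacent to $w$, not to $p_1$). So $A=V$.

What is finite is the number of classes at each stage. By (F2), classes have constant adjacency to each other, so one can jump from one path to another at a place where both cross from $S_i$ to $S_{i+1}$ through the same classes. The next steps carry this out.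

**Step 4: cut every path at its last crossings.** For $1\le i<m$ let $y_m^i$ be the last vertex of $\pi_m$ in $S_1\cup\dots\cup S_i$, and $z_m^{i+1}$ the next vertex of $\pi_m$. Both exist, as $\pi_m$ starts in $S_1$ and ends in $S_m$. By (3), if $y_m^i\in S_l$ with $l\le i$, the next vertex is in $S_1\cup\dots\cup S_{l+1}$; since it is not in $S_1\cup\dots\cup S_i$, we get $l=i$: so $y_m^i\in S_i$ and $z_m^{i+1}\in S_{i+1}$. All later vertices are in $\bigcup_{l\ge i+1}S_l$. If $i+1<m$, then $y_m^{i+1}$ is not before $z_m^{i+1}$, because $z_m^{i+1}\in S_{i+1}$. So the part of $\pi_m$ from $z_m^{i+1}$ to $y_m^{i+1}$ lies in $\bigcup_{l\ge i+1}S_l$.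

**Step 5: make the crossings interchangeable.** As $Z$ contains finitely many $\equiv_{i+2}$-classes, there are infinite sets $M_1\supseteq M_2\supseteq\cdots$ of indices $m$ for which $\pi_m$ exists, with $M_i\subseteq\{m:m>i\}$, such that $[y_m^i]_{i+2}$ and $[z_m^{i+1}]_{i+2}$ do not depend on $m\in M_i$. We claim

$$y_m^i\to z_{m'}^{i+1}\quad\text{for all } m,m'\in M_i. \tag{4}$$

Indeed $y_m^i\notin C_{i+1}$ and $z_m^{i+1}\in C_{i+1}$, so these two $\equiv_{i+2}$-classes lie in different $\equiv_{i+1}$-classes, and (F2) shows that $\mathrm{adj}(y_m^i,z_{m'}^{i+1})$ is the same for all $m,m'\in M_i$. Likewise $C_{i+2}$ is an $\equiv_{i+2}$-class inside $C_{i+1}$, so $([y_m^i]_{i+2},C_{i+2})$ is homogeneous; as $s(y_m^i)$ is the value of $y_m^i$ on $C_{i+2}$, it is the same for all $m\in M_i$. For $m=m'$ the arc in (4) exists because the two vertices are consecutive on $\pi_m$; hence it exists for all $m,m'\in M_i$.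

**Step 6: glue the pieces and take shortest paths.** Choose $m_i\in M_i$ for $i\ge1$. Since $m_i,m_{i+1}\in M_i$, (4) gives an infinite directed walk: $y^1_{m_1}\to z^2_{m_2}$, then along $\pi_{m_2}$ to $y^2_{m_2}$, then $\to z^3_{m_3}$, along $\pi_{m_3}$ to $y^3_{m_3}$, and so on. Its first portion is the vertex $y^1_{m_1}$, and its $i$-th portion, from $z^i_{m_i}$ to $y^i_{m_i}$, is finite and lies in $\bigcup_{l\ge i}S_l$ by Step 4. Let $Q$ be the set of its vertices. $Q$ is infinite, since it meets every $S_i$ in $y^i_{m_i}$. Each $Q\cap S_l$ is finite, since only the first $l$ portions can meet $S_l$. So by (3) every vertex of $Q$ has finitely many out-neighbors in $Q$. And all of $Q$ is reachable within $Q$ from $y^1_{m_1}$. Lemma 3.3 with $E=\{y_{m_1}^1\}$ gives a copy of some $\mathrm{Rev}(s')$ in $G$. This proves Proposition 6.1. $\square$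

## 7. Proof of Theorem 2.2

Let $G$ be an infinite prime graph embedding neither $K(\omega)$ nor $K(\omega^*)$. Pick $x\in V$ and $F=\{x\}$. One of $N(x)$, $V\setminus(N(x)\cup\{x\})$ is infinite; let it be $Z$, an infinite trace class of $F$. Apply Proposition 6.1. Outcome 3 is excluded, since it contains a copy of $K(\omega)$ or $K(\omega^*)$. Outcome 2 is what we want. In outcome 1, $G$ embeds some $\mathrm{Rev}(s)$; since $G$ does not embed $K(\omega)$, Lemma 3.2 shows that $s$ is eventually constant, and so $G_2$ or $\overline{G_2}$ embeds. $\square$

## 8. Ten incomparable graphs, and the need for both exclusions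

**Theorem 8.1.**

1. None of the ten graphs $G_i,\overline{G_i}$ embeds $K(\omega)$ or $K(\omega^*)$, and they are pairwise incomparable under embedding. Hence the list in Theorem 2.2 is irredundant. A countable prime graph embedding neither $K(\omega)$ nor $K(\omega^*)$ is minimal prime iff it is equimorphic to one (necessarily exactly one) of the ten.
2. Both exclusions are needed. For $s,t$ not eventually constant, $\mathrm{Rev}(s)$ and $\mathrm{Ch}(t)$ are countable prime graphs embedding none of the ten. $\mathrm{Rev}(s)$ does not embed $K(\omega^*)$, and $\mathrm{Ch}(t)$ does not embed $K(\omega)$.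

We first note how complementation acts on $K(C)$ for $C\in\{\omega,\omega^*\}$. In $\overline{K(C)}$ put $\hat c_y=i_y$ (a clique) and $\hat\imath_x=c_x$ (independent). Then

$$\hat c_y\sim\hat\imath_x \iff y<x \ \text{ for } C=\omega,\qquad \hat c_y\sim\hat\imath_x\iff y>x\ \text{ for } C=\omega^*. \tag{5}$$

Deleting $\hat\imath_0$ for $\omega$ (so that $\hat c_y\sim\hat\imath_{x+1}$ iff $y\le x$), and $\hat c_0$ for $\omega^*$ (so that $\hat c_{y+1}\sim\hat\imath_x$ iff $y\ge x$), we get a copy of $K(C)$. Hence $\overline{K(C)}$ embeds $K(C)$.

### 8.1. Proof of part 1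

**Step 1: separate by infinite cliques and independent sets.** $G_0,\dots,G_3$ are bipartite with infinite independent sets. So they have no infinite clique, and their complements have infinite cliques but no infinite independent set. $G_4,\overline{G_4},K(\omega),K(\omega^*)$ have both. So no $G_i$ ($i\le3$) embeds a $\overline{G_j}$ ($j\le3$), $G_4$, $\overline{G_4}$, $K(\omega)$ or $K(\omega^*)$. By complementation, and because $K(\omega),K(\omega^*)$ have infinite independent sets, no $\overline{G_i}$ ($i\le3$) embeds a $G_j$ ($j\le3$), $G_4$, $\overline{G_4}$, $K(\omega)$ or $K(\omega^*)$.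

**Step 2: nothing else embeds in $G_4$ or $\overline{G_4}$.** Both are *split graphs*: the vertex set is a clique together with an independent set. A split graph embeds no $2K_2$ (two disjoint edges with no edge between them), since each of the two edges would have an end in the clique. As the complement of a split graph is split and $\overline{2K_2}=C_4$, it embeds no $C_4$ either. But $2K_2$ embeds in $G_0$ (edges $a_0b_1,a_1b_0$), in $G_2$ (edges $p_0p_1,p_3p_4$) and in $G_3$ (edges $(x,0)(x,1)$ for $x=0,1$), and $C_4$ embeds in $G_1$ (on $(0,0),(1,0),(1,1),(2,1)$). So neither these four graphs nor their complements embed in $G_4$ or $\overline{G_4}$.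

In $G_4$ two nonadjacent vertices have at most one common neighbor, because one of them is some $(x,0)$ and has degree $1$. There are nonadjacent vertices with two common neighbors in $\overline{G_4}$ (namely $(0,1),(1,1)$, with $(2,0),(3,0)$), in $K(\omega)$ (namely $i_1,i_2$, with $c_0,c_1$) and in $K(\omega^*)$ (namely $i_0,i_1$, with $c_1,c_2$). So none of these three embeds in $G_4$. By complementation $G_4$ does not embed in $\overline{G_4}$. If $K(C)$ embedded in $\overline{G_4}$, then $\overline{K(C)}$, and so $K(C)$, would embed in $G_4$, which is false.

**Step 3: compare $G_0,\dots,G_3$ with each other.**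

- Into $G_1$: $G_1$ has no $2K_2$, for if $(x,0)\sim(y,1)$ and $(x',0)\sim(y',1)$ with $x\le x'$, then $x\le x'\le y'$, so $(x,0)\sim(y',1)$. But $G_0,G_2,G_3$ embed $2K_2$.
- Into $G_2$: $G_2$ has finite degrees, while $a_0$ in $G_0$, $(0,0)$ in $G_1$ and $c$ in $G_3$ have infinite degree.
- Into $G_3$: $G_3$ is a tree whose longest paths $(x,0),(x,1),c,(x',1),(x',0)$ have $5$ vertices. But $G_0$ contains $C_4$ (on $a_0,b_2,a_1,b_3$), so does $G_1$, and $G_2$ contains a $6$-vertex path.
- Into $G_0$: $G_0$ has no $3K_2$, since each edge has one $a$ and one $b$, and an $a$ is nonadjacent to only one $b$; but $G_2$ and $G_3$ embed $3K_2$. In $G_1$, the vertices $(0,0),(2,0);(0,1),(1,1),(2,1)$ induce a connected bipartite graph, as $(0,0)$ is adjacent to the last three and $(2,0)$ to $(2,1)$. If it were embedded in $G_0$, its unique bipartition would follow the $a$- and $b$-sides; but $(2,0)$ is nonadjacent to two vertices of the other side, and in $G_0$ a vertex is nonadjacent to only one. So $G_1$ does not embed in $G_0$.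

For pairs of complements, pass to complements. So the ten are pairwise incomparable and none embeds $K(\omega)$ or $K(\omega^*)$. Each of the ten is itself an infinite prime graph (Lemma 2.1) embedding neither excluded graph and, of the list, only itself; so none can be removed from the list.

**Step 4: minimal prime graphs.** Let $G$ be countable, minimal prime, embedding neither $K(\omega)$ nor $K(\omega^*)$. By Theorem 2.2 it embeds one of the ten, say $L$. A copy of $L$ is a prime induced subgraph of the same cardinality, so it embeds $G$. Thus $G$ is equimorphic to $L$, and to only one of the ten, by incomparability.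

Conversely, let $G$ be countable, prime, embed neither, and be equimorphic to $L$ in the list. Let $G'$ be an infinite prime induced subgraph of $G$. By Theorem 2.2 $G'$ embeds some $L'$ in the list. Then $L'$ embeds in $G$, hence in $L$, so $L'=L$. So $G'$ embeds $L$, hence $G$. $\square$

### 8.2. Proof of part 2

**Step 1: $\mathrm{Rev}(s)$ is prime, for any $s$.** Let $A$ be autonomous with $u_n,u_m\in A$, $n<m$. If $n\ge1$, then $u_{n-1}$ has value $1-s_{n-1}$ on $u_n$ and $s_{n-1}$ on $u_m$, so $u_{n-1}\in A$. Iterating, $u_0,\dots,u_n\in A$. So $u_0\in A$, and $A$ has an element of index at least $1$. Suppose $A$ has a largest index $m\ge1$. If $s_m\ne s_0$, then $u_{m+2}$ distinguishes $u_0,u_m$. If $s_m=s_0$, then $u_{m+1}$ does: $\mathrm{adj}(u_0,u_{m+1})=s_0$ and $\mathrm{adj}(u_m,u_{m+1})=1-s_m$. Both contradict maximality. So $A$ is infinite, and by the descent above $A=V$.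

**Step 2: $\mathrm{Ch}(t)$ is prime if $t$ is not eventually constant.** Let $A$ be autonomous with $v_n,v_m\in A$, $n<m$. The vertex $v_{m+1}$ has value $t_{m+1}$ on $v_n$ and $1-t_{m+1}$ on $v_m$, so it is in $A$. Iterating with $v_n$ and the newest vertex, $v_k\in A$ for all $k\ge m$. For each $j$ and $k\ge j+2$ we have $v_j\sim v_k$ iff $t_k=1$; as $t$ takes both values infinitely often, $v_j$ is mixed on $A\setminus\{v_j\}$. So $v_j\in A$, and $A=V$.

**Step 3: what $\mathrm{Rev}(s)$ does not embed.** Consider the property

(P) every vertex is adjacent to all but finitely many, or to only finitely many, of the other vertices.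

It holds in $\mathrm{Rev}(s)$, according to whether $s_n=1$ or $s_n=0$, and it passes to induced subgraphs and complements. It fails in $G_0$ (at $a_0$), $G_1$ (at $(0,0)$), $G_3$ (at $c$), $G_4$ (at $(0,1)$), hence in their complements, and in $K(\omega^*)$ (at $c_0$, adjacent to the other $c$'s and, among the $i$'s, only to $i_0$). So none of these embeds. If $G_2$ embedded, its vertices, having infinitely many non-neighbors, would all be among the $u_n$ with $s_n=0$. These induce a graph with edges only between consecutive indices, and as $s_n=1$ infinitely often its components are finite; but $G_2$ is connected and infinite. If $\overline{G_2}$ embedded in $\mathrm{Rev}(s)$, then $G_2$ would embed in $\mathrm{Rev}(1-s)$, and $1-s$ is not eventually constant either.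

**Step 4: what $\mathrm{Ch}(t)$ does not embed.** Consider the property

(P$'$) for any two vertices $a,b$, the set $N(a)\mathbin{\triangle}N(b)$ is finite.

It holds in $\mathrm{Ch}(t)$, since all late $v_k$ treat $a$ and $b$ alike. It passes to induced subgraphs, and to complements, where the symmetric difference changes only within $\{a,b\}$. It fails in $G_0$ (for $a_0,b_0$), $G_1$ (for $(0,0),(0,1)$), $G_3$ (for $c,(0,0)$), $G_4$ (for $(0,1),(0,0)$), hence in their complements, and in $K(\omega)$ (for $c_0,i_0$: $c_0$ is adjacent to all others, $i_0$ only to $c_0$). Suppose $\{v_n:n\in J\}$ induces $G_2$. A vertex $v_j$, $j\in J$, is adjacent to all $v_m$ with $m\ge j+2$ and $t_m=1$; since degrees are finite, there is $N$ with $t_m=0$ for all $m\in J$, $m>N$. Among the $v_m$ with $m\in J$, $m>N$, edges join only consecutive indices; and as $t_m=1$ for infinitely many $m$, $J$ misses infinitely many indices, so the components are finite. But $G_2$ minus finitely many vertices has an infinite component, a contradiction. For $\overline{G_2}$, use $\overline{\mathrm{Ch}(t)}=\mathrm{Ch}(1-t)$.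

So if only $K(\omega^*)$ is excluded, $\mathrm{Rev}(s)$ shows that the conclusion of Theorem 2.2 fails, and if only $K(\omega)$ is excluded, $\mathrm{Ch}(t)$ does. $\square$

## 9. A list for all infinite prime graphs

**Definition 9.1.** For $C\in\{\omega,\omega^*\}$ let $K_1(C)$ be $K(C)$ plus a vertex $p$ complete to $\{i_y\}$ and anticomplete to $\{c_x\}$. Let $K_2(C)$ be $K(C)$ plus $p,q$, where $p$ is complete to $\{c_x\}$ and anticomplete to $\{i_y\}$, and $q$ is adjacent only to $p$.

In $\overline{K_1(C)}$, in the notation of (5), $p$ is complete to the $\hat\imath$'s and anticomplete to the $\hat c$'s. Deleting one vertex as after (5), we see that $\overline{K_1(C)}$ embeds $K_1(C)$. In $\overline{K_2(C)}$, $p$ is complete to the $\hat c$'s and anticomplete to the $\hat\imath$'s, and $q$ is adjacent to everything except $p$. This gives a criterion: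

$$\begin{gathered}\text{if } T \text{ is a copy of } K(C),\ p \text{ is complete to } \{c_j\} \text{ and anticomplete to } \{i_j\},\\ q \text{ is complete to } T, \text{ and } p\not\sim q, \text{ then } \overline{K_2(C)} \text{ embeds.}\end{gathered} \tag{6}$$

Indeed, for $C=\omega$ use $\hat c_y=c_{y+1}$, $\hat\imath_x=i_x$, so that $\hat c_y\sim\hat\imath_x$ iff $y+1\le x$ iff $y<x$; for $C=\omega^*$ use $\hat c_y=c_y$, $\hat\imath_x=i_{x+1}$, so that $\hat c_y\sim\hat\imath_x$ iff $y\ge x+1$ iff $y>x$. These are the patterns in (5).

**Theorem 9.2.** Every infinite prime graph embeds one of the following countable prime graphs: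

(i) $G_i,\overline{G_i}$ ($i<5$);

(ii) $K_1(\omega),K_1(\omega^*),K_2(\omega),K_2(\omega^*),\overline{K_2(\omega)},\overline{K_2(\omega^*)}$;

(iii) $\mathrm{Rev}(s)$ or $\mathrm{Ch}(t)$, with $s,t\in\{0,1\}^\omega$ not eventually constant.

Moreover no graph in (iii) embeds a graph in (i) or (ii), and no $\mathrm{Rev}(s)$ and $\mathrm{Ch}(t)$ in (iii) embed each other.

### 9.1. Primality and non-embedding

**Step 1: the listed graphs are prime.** For (i) this is Lemma 2.1, for (iii) Theorem 8.1. For (ii), if $x<x'$ in $C$, then $i_x$ distinguishes $c_x,c_{x'}$, and $c_{x'}$ distinguishes $i_x,i_{x'}$. So an autonomous set with at least two elements of $K_1(C)$ or $K_2(C)$ is contained neither in $\{c_x\}$ nor in $\{i_y\}$; call this (†). Let $A$ be autonomous with $|A|\ge2$.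

In $K_1(C)$: if $p\notin A$, then $p$ is constant on $A$, which contradicts (†). So $p\in A$. If some $i_y\in A$, then $c_y\sim i_y$ and $c_y\not\sim p$, so $c_y\in A$. Thus some $c_x\in A$ in any case. Every other $c_{x'}$ is adjacent to $c_x$ and not to $p$, so all $c$'s are in $A$. Any $i_y$ that is nonadjacent to some $c_x$ is in $A$, as $i_y\sim p$. At most one $i_y$ is complete to the $c$'s; it is adjacent to $p$ and nonadjacent to the other $i$'s, which are in $A$, so it is in $A$. So $A=V$.

In $K_2(C)$: if $p\in A$, then $q\in A$, as $q$ distinguishes $p$ from any other vertex. If $q\notin A$, then $p\notin A$ and $p$ is constant on $A$, contradicting (†). So $q\in A$. If some $i_y\in A$, then $p\in A$, since $p\sim q$, $p\not\sim i_y$. If $p\in A$, then all $c$'s are in $A$, since $c_x\sim p$, $c_x\not\sim q$. If some $c_x\in A$, every other $c_{x'}$ is adjacent to $c_x$ and not to $q$, so all $c$'s are in $A$. So in every case all $c$'s are in $A$; then each $i_y$ is in $A$ ($i_y\sim c_y$, $i_y\not\sim q$), and then $p\in A$. So $A=V$. Complements of prime graphs are prime.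

**Step 2: non-embedding.** That no graph in (iii) embeds a graph in (i) is Theorem 8.1. Property (P) fails at $p$ in each graph of (ii), so $\mathrm{Rev}(s)$ embeds none of them. Property (P$'$) fails in $K(\omega)$, hence in $K_1(\omega)$, $K_2(\omega)$ and $\overline{K_2(\omega)}$; it fails in $K_1(\omega^*)$ for $p,c_0$, where $N(p)=\{i_y\}$ and $N(c_0)=\{c_x:x\ge 1\}\cup\{i_0\}$; and it fails in $K_2(\omega^*)$ for $p,q$, hence in $\overline{K_2(\omega^*)}$. So $\mathrm{Ch}(t)$ embeds none of them. Finally, $\mathrm{Rev}(s)$ embeds $K(\omega)$ but not $K(\omega^*)$, and $\mathrm{Ch}(t)$ embeds $K(\omega^*)$ but not $K(\omega)$, so neither embeds the other.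

### 9.2. Reduction to countable graphs

This step replaces $G$ by a countable prime induced subgraph, so that diagonal arguments become possible. Let $G$ be infinite and prime. For $a\ne b$ call a finite sequence $a,b,v_2,\dots,v_k$ a *derivation from* $(a,b)$ if each $v_i$ ($i\ge2$) either repeats an earlier term or is mixed on the set of earlier terms. Let $M$ be the set of all terms of derivations from $(a,b)$. If some $w\notin M$ distinguished $v,v'\in M$, take a derivation containing $v$, append the terms after $a,b$ of a derivation containing $v'$ (each still repeats an earlier term or is mixed on the now larger set of earlier terms), and append $w$; this is a derivation, so $w\in M$, a contradiction. So $M$ is autonomous with at least two elements, and $M=V$.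

Start with a countably infinite $W_0\subseteq V$. Let $W_{n+1}$ be $W_n$ together with the terms of one derivation from $(a,b)$ containing $v$, for all $a\ne b$ and $v$ in $W_n$, and let $W=\bigcup_nW_n$, a countably infinite set. Let $A$ be autonomous in $G[W]$ with $a\ne b$ in $A$, and let $v\in W$. Some derivation from $(a,b)$ containing $v$ lies in $W$. By induction its terms are in $A$: a term mixed on earlier terms, which are in $A$, is in $A$ by (1). So $v\in A$, and $A=W$. Thus $G[W]$ is countably infinite and prime.

### 9.3. Types on a copy of $K(C)$

Let now $G$ be countably infinite and prime, and suppose, for a contradiction, that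

$$G \text{ embeds no graph in (i), (ii), (iii).} \tag{7}$$

By Lemma 3.2, $G$ embeds no $\mathrm{Rev}(s)$ and no $\mathrm{Ch}(t)$ at all. Also $\overline G$ satisfies (7): the lists (i) and (iii) are closed under complements, the complements of $K_2(C)$ and $\overline{K_2(C)}$ are in (ii), and if $\overline G$ embedded $K_1(C)$, then $G$ would embed $\overline{K_1(C)}$, hence $K_1(C)$.

A vertex $v$ has *type* $(a,b)$ on a copy $T$ of $K(\omega)$ or $K(\omega^*)$ if $\mathrm{adj}(v,c_j)=a$ and $\mathrm{adj}(v,i_j)=b$ for all but finitely many $j$ (ignoring $v$ itself if $v\in T$). Let $A_{ab}$ be the set of vertices of type $(a,b)$. For example, on a copy of $K(\omega)$ by (2) each $c_n$ has type $(1,1)$ and each $i_n$ has type $(0,0)$; on a copy of $K(\omega^*)$ all $c_n$ and all $i_n$ have type $(1,0)$. Types persist on subcopies.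

Every copy has a subcopy on which every vertex has a type. Indeed, enumerate $V=\{v_0,v_1,\dots\}$, choose infinite index sets $J_0\supseteq J_1\supseteq\cdots$ such that $v_k$ has a type on the subcopy given by $J_k$, and take $j_0<j_1<\cdots$ with $j_k\in J_k$.

On any copy $T$, (7) implies:

(T) no vertex has type $(0,1)$; if $p\in A_{10}$, then $p\not\sim q$ for $q\in A_{00}$ and $p\sim q$ for $q\in A_{11}$.

For otherwise, after deleting finitely many indices, including those of vertices of $T$ equal to $p$ or $q$, we would see $K_1(C)$; or $K_2(C)$ if $p\sim q$ and $q\in A_{00}$; or, by (6), $\overline{K_2(C)}$ if $p\not\sim q$ and $q\in A_{11}$.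

For a copy $T$ of $K(\omega)$ write $T\to f$ if $f$ has type $(1,0)$ on $T$.

**Claim 1.** (a) If $T$ is a copy of $K(\omega^*)$, every vertex has type $(1,0)$ on $T$. (b) If $T\to f$, then every $v\ne f$ has type $(\mathrm{adj}(v,f),\mathrm{adj}(v,f))$ on $T$.

*Proof.* This claim turns primality into a statement about types. If the assertion fails for $T$ at $v$, then for infinitely many $j$ the pair $(\mathrm{adj}(v,c_j),\mathrm{adj}(v,i_j))$ is defined and equal to one and the same wrong value; so on a subcopy $v$ has a wrong type, and it keeps it on a further subcopy on which all vertices have types. So we may assume that all vertices have types on $T$.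

(a) The vertices of $T$ have type $(1,0)$, so $|A_{10}|\ge2$. If $A_{10}\ne V$, then $A_{10}$ is not autonomous, and some $q\notin A_{10}$ is mixed on $A_{10}$. By (T), $q\in A_{00}\cup A_{11}$, and then (T) says that $q$ is constant on $A_{10}$, a contradiction.

(b) By (T), $A_{01}=\emptyset$, each $v\in A_{00}$ is anticomplete and each $v\in A_{11}$ is complete to $A_{10}$. So $A_{10}$ is autonomous. It is not $V$, because $c_n$ has type $(1,1)$, and it contains $f$. Hence $A_{10}=\{f\}$, and every $v\ne f$ is in $A_{00}$ with $v\not\sim f$ or in $A_{11}$ with $v\sim f$. $\square$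

For a trace class $Z$ of a finite nonempty set $F$, let $g:F\to\{0,1\}$ be its *trace*: $g(v)=1$ iff $v$ is complete to $Z$. Call $f\in F$ *compatible* with $g$ if $g(v)=\mathrm{adj}(f,v)$ for all $v\in F\setminus\{f\}$; that is, $f$ sees the rest of $F$ as $Z$ does.

**Claim 2.** If $Z$ is infinite, then $g$ is constant, or some $f\in F$ is compatible with $g$ and satisfies $T\to f$ for some $T$.

*Proof.* This claim is the tool for showing that sets are finite. Apply Proposition 6.1. Outcomes 1 and 2 are excluded by (7). In outcome 3, $y$ has type $(1,0)$ or $(0,1)$ on $T$, so by (T) it has type $(1,0)$. In 3(b), $y'$ has type $(0,0)$ with $y'\sim y$, or type $(1,1)$ with $y'\not\sim y$, which contradicts (T). So 3(a) holds, with $y\in F$. If $T\cong K(\omega^*)$, all of $F$ has type $(1,0)$ on $T$ by Claim 1(a). Since $\{c_j\}\subseteq Z$ or $\{i_j\}\subseteq Z$, we get $g\equiv1$ or $g\equiv0$. If $T\cong K(\omega)$, then $T\to y$, and by Claim 1(b) each $v\in F\setminus\{y\}$ has value $\mathrm{adj}(v,y)$ on almost all of $T$, hence on some vertices of $Z$. So $g(v)=\mathrm{adj}(v,y)$, and $y$ is compatible with $g$. $\square$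

### 9.4. A copy of $K(\omega)$ converging to a vertex

**Claim 3.** $T\to f$ for some copy $T$ of $K(\omega)$ and some $f\in V$.

*Proof.* The idea is that otherwise $\mathrm{Ch}(t)$ is forced. Suppose not. By Claim 2 with $F=\{a,b\}$, the trace classes with nonconstant trace are finite, so only finitely many vertices distinguish $a,b$, for all $a\ne b$. Fix $a\ne b$. Put $M_0=L_0=\{a,b\}$, let $L_{k+1}$ be the set of vertices outside $M_k$ that are mixed on $M_k$, and $M_{k+1}=M_k\cup L_{k+1}$. By induction all $L_k$ and $M_k$ are finite, because a vertex mixed on $M_k$ distinguishes one of finitely many pairs. And $L_{k+1}\neq\emptyset$, since otherwise $M_k$ would be a finite autonomous set with at least two elements.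

Let $k\ge1$ and $w\in L_{k+1}$. Then $w$ is constant on $M_{k-1}$, as otherwise $w\in M_k$; let $t(w)$ be its value there. Since $w$ is mixed on $M_k=M_{k-1}\cup L_k$, there is a parent $p(w)\in L_k$ with $\mathrm{adj}(w,p(w))\ne t(w)$. König's lemma applied to $L_1,L_2,\dots$ gives $w_k\in L_k$ ($k\ge1$) with $p(w_{k+1})=w_k$. For $k\ge2$, $w_k$ has value $t(w_k)$ on $w_1,\dots,w_{k-2}\in M_{k-2}$ and the opposite value on $w_{k-1}$. So $v_n=w_{n+1}$ gives a copy of some $\mathrm{Ch}(t)$, a contradiction. $\square$

Fix $T\to f$ by Claim 3. Deleting finitely many indices and renumbering, we may assume $f\notin T$, $f\sim c_j$ and $f\not\sim i_j$ for all $j$. Write $\gamma=c_0$ and $\iota=i_0$. Let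

$$U_1=\{v:v\sim f,\ v\not\sim\iota\},\qquad U_0=\{v\ne f:v\not\sim f,\ v\sim\gamma\},\qquad U=U_1\cup U_0 .$$

For $u,v\ne f$, $u\ne v$, write $u\to v$ if $\mathrm{adj}(u,v)\ne\mathrm{adj}(u,f)$. Note that $\iota\notin U_1$, because $\iota\not\sim f$, and $\gamma\notin U_0$, because $\gamma\sim f$.

**A symmetry.** The next two claims use only (7), $T\to f$, $\gamma\sim f$, $\iota\not\sim f$ and $\iota\ne f$. Pass to $\overline G$ and exchange $\gamma$ with $\iota$. Then (7) still holds. The last three conditions hold with the roles exchanged. The sets $U_1,U_0$ are exchanged, so $U$ is unchanged, and the relation $\to$ is unchanged. By the remark after (5), $\{i_y\}\cup\{c_x:x\ge1\}$ is in $\overline G$ a copy of $K(\omega)$ with clique $\{i_y\}$, and $f$ has type $(1,0)$ on it. So it suffices to prove the two claims for $U_1$. Each time we show that a certain trace $g$ is nonconstant and has no compatible element, and conclude by Claim 2 that its trace class is finite.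

**Claim 4.** For each $u\ne f$, the set $\{v\in U:u\to v\}$ is finite.

*Proof (for $v\in U_1$).* The purpose is to bound out-degrees.

(1) Let $u\not\sim f$. Then $u\to v$ means $u\sim v$. If $u=\iota$, there are no such $v\in U_1$. Otherwise these $v$ have trace $g=(1,0,1)$ on $(f,\iota,u)$. Here $f$ is not compatible, as $\mathrm{adj}(f,u)=0\ne1$; and $\iota$ and $u$ are not, as their adjacency to $f$ is $0\ne1$. So there are finitely many.

(2) Let $u\sim f$, $u\sim\iota$. Then $u\to v$ means $u\not\sim v$, and these $v$ have trace $(1,0,0)$ on $(f,\iota,u)$. Not compatible: $f$, as $\mathrm{adj}(f,u)=1\ne0$; $\iota$, as $\mathrm{adj}(\iota,f)=0\ne1$; $u$, as $\mathrm{adj}(u,\iota)=1\ne0$. So there are finitely many.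

(3) Let $u\sim f$, $u\not\sim\iota$. On $(f,\iota,u)$ alone $u$ could be compatible, so we bring in one more vertex. By Claim 1(b), $u$ is adjacent to almost all of $T$, so there is $i=i_j$ with $i\sim u$, $i\not\sim f$, $i\ne f$ and $i\ne\iota$. By (1) applied to $i$, only finitely many $v\in U_1$ are adjacent to $i$. The other $v\in U_1$ with $u\to v$ have trace $(1,0,0,0)$ on $(f,\iota,i,u)$ (note $v\ne i$, since $v\sim f$). Not compatible: $f$, as $\mathrm{adj}(f,u)=1\ne0$; $\iota$ and $i$, as their adjacency to $f$ is $0\ne1$; $u$, as $\mathrm{adj}(u,i)=1\ne0$. So there are finitely many. $\square$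

**Claim 5.** The set $E$ of all $v\in U$ with $u\to v$ for some $u\in V\setminus(U\cup\{f\})$ is finite.

*Proof (for $v\in U_1$).* The purpose is to show that only finitely many vertices of $U$ are reached from outside. A vertex $u\notin U\cup\{f\}$ satisfies either ($\alpha$) $u\not\sim f$ and $u\not\sim\gamma$, with $u\ne\gamma$, or ($\beta$) $u\sim f$ and $u\sim\iota$. Suppose infinitely many $v\in U_1$ receive arcs from vertices of kind ($\alpha$), or infinitely many from kind ($\beta$). By Claim 4 each $u$ sends finitely many arcs to $U_1$. Also each $v\in U_1$ receives finitely many arcs of each kind: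

- ($\alpha$) Here $u\sim v$. If $v=\gamma$, there are none. Otherwise $u$ has trace $(0,0,1)$ on $(f,\gamma,v)$. Not compatible: $f$, as $\mathrm{adj}(f,\gamma)=1\ne0$; $\gamma$ and $v$, as their adjacency to $f$ is $1\ne0$.
- ($\beta$) Here $u\not\sim v$, and $u$ has trace $(1,1,0)$ on $(f,\iota,v)$. Not compatible: $f$, as $\mathrm{adj}(f,\iota)=0\ne1$; $\iota$, as $\mathrm{adj}(\iota,f)=0\ne1$; $v$, as $\mathrm{adj}(v,\iota)=0\ne1$.

So the bipartite graph of arcs of that kind is locally finite, with infinitely many non-isolated $v$'s. We choose distinct $v_j,u_j$ with $u_k\to v_j$ iff $j=k$, greedily: given $v_i,u_i$ for $i<j$, take a non-isolated $v_j$ that receives no arc from any of the finitely many in-neighbors (of that kind) of the $v_i$, $i<j$; this excludes finitely many vertices. Let $u_j$ be any in-neighbor of $v_j$ of that kind. Then $u_j\not\to v_i$ for $i<j$, and $u_i\not\to v_j$, since $u_i$ is an in-neighbor of $v_i$. By Ramsey's theorem we may assume that $\{v_j\}$ and $\{u_j\}$ are cliques or independent. In case ($\alpha$), $v_j\sim u_k$ iff $j=k$, and $f$ is complete to $\{v_j\}$ and anticomplete to $\{u_j\}$.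 In case ($\beta$), $v_j\sim u_k$ iff $j\ne k$, and $\iota$ is complete to $\{u_j\}$ and anticomplete to $\{v_j\}$. So Lemma 4.2 applies with $y=f$ or $y=\iota$, and a graph in (i) embeds, a contradiction. $\square$

### 9.5. Shortest paths toward $f$

We now finish as in Section 6.2, with $f$ as the point of reference for exceptions. Recall $\gamma=c_0$, $\iota=i_0$. For $n\ge1$, $c_n\sim f$ and $c_n\not\sim i_0$, so $c_n\in U_1$ and $U$ is infinite. Also $c_0\notin U\cup\{f\}$, since $c_0\sim f$ and $c_0\sim i_0$.

Let $R\subseteq U$ be the set of vertices reachable by $\to$ within $U$ from $E$ (including $E$), and $Y=U\setminus R$. Then $Y\cup\{f\}$ is autonomous: a vertex $w\notin U\cup\{f\}$ sends arcs inside $U$ only to $E\subseteq R$, and a vertex $w\in R$ sends arcs inside $U$ only to $R$; in both cases $\mathrm{adj}(w,\cdot)=\mathrm{adj}(w,f)$ on $Y\cup\{f\}$. As $c_0\notin Y\cup\{f\}$, primality gives $Y=\emptyset$.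

So the infinite set $U$ is reachable within $U$ from the finite set $E$, which is therefore nonempty, and out-degrees within $U$ are finite by Claim 4. Lemma 3.3 with $Q=U$ and $s(u)=\mathrm{adj}(u,f)$ shows that $G$ embeds some $\mathrm{Rev}(s')$. But under (7) $G$ embeds no $\mathrm{Rev}(s')$ at all. This contradiction proves Theorem 9.2. $\square$
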